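# Random induced subcomplexes of the building of type $A_k$ over a large finite field

## Seven points and seven lines

Take $V=\mathbb F_2^3$. It has seven 1-dimensional subspaces (call them points) and seven 2-dimensional subspaces (call them lines). Each line contains three points, each point lies on three lines, two points span a line, and two lines meet in a point. Draw a graph with these 14 subspaces as vertices and an edge for each inclusion $p<L$. The graph is connected. How many vertices can we delete, wherever we like, without disconnecting it?

Three deletions can suffice: remove the three points of one line $L$. Then $L$ has no neighbors left, while the other six lines are still there.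

Two deletions never suffice. Let $Z$ be a set of at most two deleted vertices. Each remaining line had three points, so it still has one. It remains to join two remaining points $a\ne b$. If the line $a+b$ is not deleted, then $a,\ a+b,\ b$ is a path. If $a+b\in Z$, at most one other vertex is deleted. Let $A_1,A_2$ be the two other lines through $a$, let $B_1,B_2$ be the two other lines through $b$, and put $c_i=A_i\cap B_i$. The sets $\{c_1,A_1,B_1\}$ and $\{c_2,A_2,B_2\}$ are disjoint, so one of them survives entirely, and $a,\ A_i,\ c_i,\ B_i,\ b$ is a path.

Now change the experiment. Over a general finite field $\mathbb F_q$ the plane has $q^2+q+1\le 2q^2$ points and equally many lines. Keep each vertex of the graph independently with probability $\frac12$, and let $X$ be the set of vertices kept. So about half of all vertices are deleted. Is the remaining graph still connected? Consider two conditions: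

1. every line, in $X$ or not, contains a point of $X$;
2. for any two distinct points $a,b$, in $X$ or not, there is a point $c$ off the line $a+b$ with $c,\ a+c,\ b+c\in X$.

If both hold, the graph on $X$ is connected: a line in $X$ is adjacent to a point of $X$ by 1, and two points of $X$ are joined by the path $a,\ a+c,\ c,\ b+c,\ b$ by 2. It also contains an edge, namely $c<a+c$. Condition 1 fails for a given line with probability $2^{-(q+1)}$. For condition 2, let $A_1,\dots,A_q$ be the lines through $a$ other than $a+b$, let $B_1,\dots,B_q$ be those through $b$, and put $c_i=A_i\cap B_i$. The $q$ triples $\{c_i,A_i,B_i\}$ are pairwise disjoint, and each lies in $X$ with probability $\frac18$. So condition 2 fails for a given pair with probability at most $(7/8)^q$. Altogether the failure probability is at most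
$$2q^2\,2^{-(q+1)}+2q^4\,(7/8)^q\ \longrightarrow\ 0 .$$

So a random half of the incidence graph of a large projective plane is almost surely connected. What happens in higher dimensions, where the graph becomes a complex and "connected" becomes "highly connected"?

## The building, sphericity, and three theorems

**Definition (building of type $A_k$).** Let $k\ge1$ and let $V$ be a vector space of dimension $k+1$ over $\mathbb F_q$, where $q$ is a prime power. Let $\mathcal V(V)$ be the set of nonzero proper subspaces of $V$, ordered by inclusion. $\Delta=\Delta(V)$ is the flag complex of $\mathcal V(V)$: its vertices are the elements of $\mathcal V(V)$ and its simplices are the chains.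

A maximal chain has one subspace of each dimension $1,\dots,k$, so $\Delta$ has dimension $k-1$. For $k=1$ it is a set of $q+1$ isolated vertices, and for $k=2$ it is the incidence graph above. A *point* is a 1-dimensional subspace, and a *hyperplane* of a space is a subspace of codimension 1. For $F\subseteq\mathcal V(V)$ let $\Delta[F]$ be the induced subcomplex on $F$, that is, the complex of chains in $F$. Let $\mathcal P(\Delta)$ be the set of all induced subcomplexes; it has $2^{|\mathcal V(V)|}$ elements.

**Definition (connectivity conventions).** $CK$ is the cone on $K$, and $C\varnothing$ is a single point. A map $K\to Y$ is *null-homotopic* if it extends to $CK$. A complex $Y$ is $m$-connected if every map $S^j\to Y$ with $-1\le j\le m$ is null-homotopic, where $S^{-1}=\varnothing$.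

Thus $\varnothing\to Y$ is null-homotopic exactly when $Y\neq\varnothing$, "$(-1)$-connected" means nonempty, and every complex is $(-2)$-connected. The empty complex has dimension $-1$.

**Definition (spherical).** A $d$-dimensional complex is *spherical* if it is $(d-1)$-connected; equivalently, it is homotopy equivalent to a wedge of $d$-spheres. $\mathcal S(\Delta)\subseteq\mathcal P(\Delta)$ is the set of induced subcomplexes that are spherical of the full dimension $k-1$.

For $k=1$, $\Delta[X]\in\mathcal S(\Delta)$ means $X\ne\varnothing$, so the proportion is exactly $1-2^{-(q+1)}$. For $k=2$ it means that $\Delta[X]$ is a connected graph with at least one edge, so the first section shows that the proportion tends to $1$.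

**Definition (homotopy Cohen–Macaulay).** A $d$-dimensional complex is *homotopy Cohen–Macaulay* if for every $b\ge0$ the link of each simplex with $b$ vertices is $(d-b)$-dimensional and $(d-b-1)$-connected. The case $b=0$ is the complex itself.

This is stronger than spherical. Glue an edge to a filled triangle at one vertex. The result is 2-dimensional and contractible, hence spherical. But the glued edge is a simplex with $b=2$ vertices and empty link, while a 0-dimensional link is required.

Now let $(p_m)$ be a strictly increasing sequence of primes and let $\Delta_{k,m}$ be the building $\Delta(\mathbb F_{p_m}^{k+1})$. In "Random subcomplexes of finite buildings, and fibering of commutator subgroups of right-angled Coxeter groups" (arXiv:2107.10958, 2021), Eduard Schesler and Matthew C. B. Zaremsky prove that, for fixed $k$, a proportion tending to $1$ of the induced subcomplexes contain an apartment, a $(k-1)$-sphere; in particular their top homology is nonzero. The conjecture says that for every $k$ the proportion $|\mathcal S(\Delta_{k,m})|/|\mathcal P(\Delta_{k,m})|$ tends to $1$. It is true.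

A uniformly random induced subcomplex is $\Delta[X]$, where $X$ contains each vertex independently with probability $\frac12$. More generally we use a retention probability $r\in(0,1)$, put $s=1-r$, and call $X$ *$r$-random*.

**Theorem 1.** For fixed $k$, $|\mathcal S(\Delta_{k,m})|/|\mathcal P(\Delta_{k,m})|\to1$ as $m\to\infty$. More precisely, over $\mathbb F_q$ ($q$ any prime power) the proportion is at least $1-e^{-cq}$ for $q\ge q_0$, with $c,q_0>0$ depending only on $k$.

**Theorem 2.** If $Z\subseteq\mathcal V(V)$ and $|Z|\le q$, then $\Delta[\mathcal V(V)\setminus Z]$ is $(k-1)$-dimensional and $(k-2)$-connected, and even homotopy Cohen–Macaulay. This fails for suitable $Z$ with $|Z|=q+1$.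

**Theorem 3.** Fix $k$ and $r\in(0,1)$, and put $s=1-r$. Then
$$s^{\,q+1}r^{\,2^k-2}\ \le\ \Pr(\Delta[X]\notin\mathcal S(\Delta))\ \le\ s^{(1-o(1))q}\qquad(q\to\infty).$$
The upper bound holds even for the event that $\Delta[X]$ is not a $(k-1)$-dimensional homotopy Cohen–Macaulay complex. In particular ($r=\frac12$), $1-|\mathcal S(\Delta)|/|\mathcal P(\Delta)|=2^{-(1+o(1))q}$.

## One cone point cannot contract everything

There is a well-known way to contract a poset of subspaces. Choose a point $\ell$ and use $U\le U+\ell\ge\ell$: the identity is comparable to $U\mapsto U+\ell$, which is comparable to a constant. To apply this to $\Delta[X]$ with $\ell\in X$ we need $U+\ell\in X$ for every $U\in X$. Two things go wrong.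

First, there are too many conditions. Take $k=2$, $r=\frac12$, and look only at the points $U\in X$. For each of the $q+1$ lines $L$ through $\ell$ we need $L\in X$, unless $X$ has no point on $L$ other than $\ell$. This has probability $\frac12+\frac12 2^{-q}$ for each $L$, independently over the lines. So $\ell$ works with probability at most $(\frac12+2^{-q-1})^{q+1}$, and even after summing over the $q^2+q+1$ choices of $\ell$ this tends to $0$.

Second, hyperplanes do not fit at all. If $U$ is a hyperplane of $V$ and $\ell\not\le U$, then $U+\ell=V$ is not a vertex.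

One might instead treat all potentially essential spheres one at a time. But a sphere in $\Delta[X]$ can use arbitrarily many vertices. A single condition on $X$ will fail with probability about $e^{-cq}$, so a union bound can afford only about $q^{O(1)}$ conditions, for instance one for each choice of a bounded number of subspaces.

These failures suggest what to do.

* For a bounded set $G$ of subspaces of codimension at least 2, a good $\ell$ should exist with overwhelming probability, simultaneously for all $G$.
* A hyperplane $H$ should first be pushed down to something inside $H$, and this is a problem of the same kind in a smaller space. For $k=2$: to join two lines $L_1,L_2\in X$, choose points $p_i\in X$ on $L_i$, and then join $p_1$ to $p_2$ through some $\ell$.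
* A large sphere should be contracted one simplex at a time, with only boundedly many vertices used for each simplex.

Only the $(k-2)$-skeleton needs to be contracted. Nothing more could be hoped for: the top homology class of an apartment is never a boundary in the $(k-1)$-dimensional complex $\Delta$.

## Three standard facts

**Covering fact.** *If $\dim W=w\ge2$, then $W$ is not a union of $q$ proper subspaces. So some point of $W$ lies in none of any $q$ given proper subspaces.* Indeed, $q$ proper subspaces contain at most $q(q^{w-1}-1)=q^w-q<q^w-1$ nonzero vectors. If a nonzero vector is missed, its span lies in none of the subspaces.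

**Comparable maps** (Quillen, *Adv. Math.* 28 (1978), 1.3). *If $f,g:P\to Q$ are order-preserving maps of posets with $f(x)\le g(x)$ for all $x$, then they induce homotopic maps of order complexes.* Indeed, $(x,0)\mapsto f(x)$, $(x,1)\mapsto g(x)$ is an order-preserving map $P\times\{0<1\}\to Q$, and for finite $P$ the order complex of $P\times\{0<1\}$ triangulates the product of the order complex of $P$ with $[0,1]$.

**Extension into contractible complexes.** *If $K$ is a complex, any map from $CK\times\{0,1\}\cup K\times[0,1]$ to a contractible complex extends to $CK\times[0,1]$.* One extends cell by cell; no obstruction occurs, since all homotopy groups of the target vanish. So two maps of $CK$ into a contractible complex that agree on $K$ are homotopic relative to $K$.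

A map homotopic to a null-homotopic map is null-homotopic: glue the homotopy to the cone. We write $\mathrm{sk}_d$ for the $d$-skeleton, with $\mathrm{sk}_{-1}=\varnothing$.

## $n$-good sets of subspaces

**Definition ($n$-good).** $X\subseteq\mathcal V(V)$ is *$n$-good* if for every $W\le V$ with $\dim W\ge2$ and every set $G\subseteq X$ of at most $n$ subspaces of $W$ of dimension $\le\dim W-2$, there is a point $\ell\le W$ with $\ell\in X$ and $U+\ell\in X$ for all $U\in G$.

It is *strongly $n$-good* if for every such $W$ and every set $G$ of at most $n$ nonzero subspaces of $W$ of dimension $\le\dim W-2$, not necessarily in $X$, there is a point $\ell\le W$ with $\ell\in X$ and $U+\ell\in X$ for all $U\in G$, and in addition $\ell\not\le U$ for all $U\in G$.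

In both cases $U+\ell$ has dimension at most $\dim W-1$, so it is a proper subspace of $W$. Strongly $n$-good implies $n$-good, and $n$-good implies $n'$-good for $n'\le n$.

For $k=1$ the only choice is $W=V$, $G=\varnothing$, so $n$-good means $X\neq\varnothing$. For $k=2$, the spaces $W$ of dimension 2 give condition 1 of the first section, and $W=V$ asks that any at most $n$ points of $X$ have a common $\ell\in X$ with all the sums $p+\ell$ in $X$. The word "strongly" matters: for $k=2$ the set of all points and no lines is 1-good (for $W=V$, $G=\{p\}$ take $\ell=p$; the other choices of $W,G$ ask only for a point of $X$ in $W$), but its complex is only 0-dimensional. It is not strongly 1-good, since $\ell\ne p$ would require the line $p+\ell$ to lie in $X$.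

Goodness is inherited: *if $X$ is $n$-good in $V$ and $H\le V$ with $\dim H\ge2$, then $X\cap\mathcal V(H)$ is $n$-good in $H$*. For $W\le H$ and $G\subseteq X\cap\mathcal V(H)$ as in the definition, the point $\ell$ supplied by goodness in $V$ works, because $\ell$ and all $U+\ell$ are proper subspaces of $W\le H$.

## Bounded sets contract inside bounded sets

**Lemma 4.** For $k\ge1$ and $N\ge0$ there are integers $\nu_k(N),M_k(N)$, nondecreasing in $N$ and independent of $q$, such that: if $\dim V=k+1$, $X\subseteq\mathcal V(V)$ is $\nu_k(N)$-good, and $F\subseteq X$ with $|F|\le N$, then there is $F'$ with $F\subseteq F'\subseteq X$ and $|F'|\le M_k(N)$ such that the inclusion $\mathrm{sk}_{k-2}\Delta[F]\to\Delta[F']$ is null-homotopic.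

*Proof.* We use induction on $k$.

**The case $k=1$.** The purpose is to start the induction. Here $\mathrm{sk}_{-1}\Delta[F]=\varnothing$, so we only need $F'\ne\varnothing$. By $0$-goodness with $W=V$, $G=\varnothing$ there is a point $\ell\in X$. Put $F'=F\cup\{\ell\}$, $\nu_1(N)=0$, $M_1(N)=N+1$.

Now let $k\ge2$, assume the lemma for $k-1$, and set
$$\nu_k(N)=\max\bigl(\nu_{k-1}(N),\,N+NM_{k-1}(N)\bigr),\qquad M_k(N)=N+2\bigl(N+NM_{k-1}(N)\bigr)+1 .$$
Both are nondecreasing in $N$.

**Preparation: contractions inside the hyperplanes.** Let $\mathcal H$ be the set of hyperplanes of $V$ in $F$, let $F_0=F\setminus\mathcal H$, and for $H\in\mathcal H$ put $F_H=\{U\in F:U\subsetneq H\}$. Then $F_H\subseteq F_0$. Since $\dim H=k$, the set $X\cap\mathcal V(H)$ is $\nu_{k-1}(N)$-good in $H$, and $|F_H|\le N$, the induction hypothesis gives a set $F'_H$ with $F_H\subseteq F_H'\subseteq X\cap\mathcal V(H)$, $|F_H'|\le M_{k-1}(N)$, and a map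
$$\varphi_H:\ C(\mathrm{sk}_{k-3}\Delta[F_H])\to\Delta[F'_H]$$
extending the inclusion. Put $G=F_0\cup\bigcup_{H}F'_H\subseteq X$. Every element of $G$ has dimension at most $k-1$: the elements of $F_0$ are not hyperplanes, and those of $F_H'$ are proper subspaces of $H$. Also $|G|\le N+NM_{k-1}(N)$.

**Step 1: removing the hyperplanes.** The purpose is to deform the inclusion of $\mathrm{sk}_{k-2}\Delta[F]$ to a map that avoids $\mathcal H$. Two distinct hyperplanes are incomparable, so a chain in $F$ contains at most one, necessarily at the top. Hence
$$\mathrm{sk}_{k-2}\Delta[F]=\mathrm{sk}_{k-2}\Delta[F_0]\ \cup\ \bigcup_{H\in\mathcal H}H*\mathrm{sk}_{k-3}\Delta[F_H].$$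
The cone with apex $H$ meets $\mathrm{sk}_{k-2}\Delta[F_0]$ exactly in its base $\mathrm{sk}_{k-3}\Delta[F_H]$, and different cones meet only inside $\mathrm{sk}_{k-2}\Delta[F_0]$. Define
$$g:\mathrm{sk}_{k-2}\Delta[F]\to\Delta[G]$$
as the inclusion on $\mathrm{sk}_{k-2}\Delta[F_0]$ and as $\varphi_H$ on the cone with apex $H$. The two definitions agree on the bases, so $g$ is well defined and continuous.

On the cone with apex $H$, both $g$ and the inclusion map into $H*\Delta[F'_H]$. This is a subcomplex of $\Delta[G\cup\mathcal H]$, since every element of $F'_H$ is strictly contained in $H$; being a cone, it is contractible. The two maps agree on the base, so they are homotopic relative to the base. Using the constant homotopy on $\mathrm{sk}_{k-2}\Delta[F_0]$ and gluing, we see that the inclusion is homotopic to $g$ in $\Delta[G\cup\mathcal H]$. (If a base is empty, the cone is the single vertex $H$, and the homotopy is a path in $H*\Delta[F_H']$ from $H$ to $\varphi_H(\text{apex})$.)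

**Step 2: contracting what is left.** The purpose is to use the cone point $\ell$, now that only boundedly many subspaces of codimension at least 2 remain. Every $U\in G$ has $\dim U\le k-1=\dim V-2$, and $|G|\le\nu_k(N)$. Goodness with $W=V$ gives a point $\ell\in X$ with $U+\ell\in X$ for all $U\in G$. Put $P=G\cup\{\ell\}\cup\{U+\ell:U\in G\}\subseteq X$. The inclusion $G\to P$, the map $U\mapsto U+\ell$ and the constant map $U\mapsto\ell$ are order-preserving and satisfy
$$U\ \le\ U+\ell\ \ge\ \ell .$$
By the fact on comparable maps, $\Delta[G]\to\Delta[P]$ is homotopic to a constant, hence null-homotopic. (If $G=\varnothing$, note that $\Delta[P]\ne\varnothing$.)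

**Step 3: putting the pieces together.** Let $F'=F\cup P$. It contains $G\cup\mathcal H$, so in $\Delta[F']$ the inclusion of $\mathrm{sk}_{k-2}\Delta[F]$ is homotopic to $g$. The map $g$ goes into $\Delta[G]$, and $\Delta[G]\to\Delta[P]$ extends over the cone $C\Delta[G]$; composing with $Cg$ shows that $g$ is null-homotopic in $\Delta[F']$. Hence so is the inclusion. Finally $|F'|\le N+2|G|+1\le M_k(N)$. $\square$

For $k=2$ the formulas give $\nu_2(N)=N^2+2N$ and $M_2(N)=2N^2+5N+1$.

## From bounded sets to the whole skeleton

**Proposition 5.** There is $n(k)\ge1$, independent of $q$, such that if $\dim V=k+1$ and $X\subseteq\mathcal V(V)$ is $n(k)$-good, then $\Delta[X]$ is $(k-2)$-connected. If $X$ is strongly $n(k)$-good, then also $\dim\Delta[X]=k-1$, so $\Delta[X]\in\mathcal S(\Delta)$.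

*Proof.* Put $a_{-1}=1$ and, for $0\le d\le k-2$,
$$n_d=(d+1)+(2^{d+1}-1)\,a_{d-1},\qquad a_d=\max\bigl(a_{d-1},\,M_k(n_d)\bigr).$$
Let $n(k)$ be the maximum of $1$ and the numbers $\nu_k(n_d)$, $0\le d\le k-2$. For instance $n(1)=1$; for $k=2$ we have $n_0=2$, so $n(2)=\nu_2(2)=8$.

Let $X$ be $n(k)$-good. With $W=V$, $G=\varnothing$ we get $X\ne\varnothing$; fix $x_0\in X$. For $k=1$ this is all that $(k-2)$-connectedness asks. Let $k\ge2$.

**Step 1: contracting the $(k-2)$-skeleton one simplex at a time.** The purpose is to build a map
$$h:C(\mathrm{sk}_{k-2}\Delta[X])\to\Delta[X]$$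
extending the inclusion. Along with it we build, for each simplex $\sigma$ of $\Delta[X]$ of dimension $d\le k-2$, including $\sigma=\varnothing$ with $d=-1$, a set $F_\sigma\subseteq X$ with
$$|F_\sigma|\le a_d\qquad\text{and}\qquad h(C\sigma)\subseteq\Delta[F_\sigma].$$
Start with $h(\text{apex})=x_0$ and $F_\varnothing=\{x_0\}$.

Let $\dim\sigma=d\ge0$, and suppose $h$ and the sets $F_\tau$ are constructed for all proper faces $\tau$, including $\varnothing$. Then $h$ is already defined on $\partial(C\sigma)=\sigma\cup C(\partial\sigma)$, the boundary sphere $S^d$ of the $(d+1)$-ball $C\sigma$: on $\sigma$ it is the inclusion, and on each $C\tau$ it was constructed before. So $h(\partial(C\sigma))\subseteq\Delta[G_\sigma]$ with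
$$G_\sigma=\mathrm{vert}(\sigma)\cup\bigcup_{\tau\subsetneq\sigma}F_\tau .$$
There are $d+1$ vertices and $2^{d+1}-1$ proper faces counting $\varnothing$, and $|F_\tau|\le a_{d-1}$ because the $a_i$ are nondecreasing. So $|G_\sigma|\le n_d$.

By cellular approximation the map $S^d\to\Delta[G_\sigma]$ is homotopic in $\Delta[G_\sigma]$ to a map into $\mathrm{sk}_{k-2}\Delta[G_\sigma]$, because $d\le k-2$. Since $X$ is $\nu_k(n_d)$-good, Lemma 4 gives $G'_\sigma$ with $G_\sigma\subseteq G_\sigma'\subseteq X$ and $|G'_\sigma|\le M_k(n_d)$ such that $\mathrm{sk}_{k-2}\Delta[G_\sigma]\to\Delta[G'_\sigma]$ is null-homotopic. So our map on $\partial(C\sigma)$ is null-homotopic in $\Delta[G'_\sigma]$ and extends over the ball $C\sigma$ with values there. Put $F_\sigma=G'_\sigma$; then $|F_\sigma|\le a_d$.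

**Step 2: connectivity.** The purpose is to pass from the skeleton to arbitrary spheres. A map $S^j\to\Delta[X]$ with $0\le j\le k-2$ is homotopic to one into $\mathrm{sk}_{k-2}\Delta[X]$, and the inclusion of this skeleton into $\Delta[X]$ is null-homotopic by Step 1. So the map extends to the ball. Together with $X\neq\varnothing$ this says that $\Delta[X]$ is $(k-2)$-connected.

**Step 3: full dimension.** The purpose is to find a chain of length $k$ when $X$ is strongly $n(k)$-good. With $W=V$, $G=\varnothing$ we get a point $U_1\in X$. Given $U_i\in X$ of dimension $i\le k-1$, take $W=V$, $G=\{U_i\}$; this is allowed because $n(k)\ge1$ and $i\le\dim V-2$. We get a point $\ell\not\le U_i$ with $U_{i+1}=U_i+\ell\in X$, of dimension $i+1$. Then $U_1<\dots<U_k$ is a $(k-1)$-simplex of $\Delta[X]$. $\square$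

## A random set is strongly $n$-good

We prove Theorem 1. Let $X$ be $r$-random and let $n=n(k)$. By Proposition 5 it suffices to bound the probability that $X$ is not strongly $n$-good.

**Step 1: many disjoint chances for one pair $(W,G)$.** The purpose is to find many candidates $\ell$ whose requirements on $X$ are independent, like the triples $\{c_i,A_i,B_i\}$ in the first section. Fix $W\le V$ with $\dim W\ge2$ and a set $G$ of at most $n$ nonzero subspaces of $W$ of dimension $\le\dim W-2$. For a point $\ell\le W$ let
$$S(\ell)=\{\ell\}\cup\{U+\ell:U\in G\},$$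
a set of at most $n+1$ proper subspaces of $W$, each containing $\ell$. Choose points $\ell_1,\ell_2,\dots$ of $W$ greedily so that $\ell_t$ lies in no $U\in G$ and in no member of $S(\ell_1)\cup\dots\cup S(\ell_{t-1})$. At most $n+(t-1)(n+1)$ proper subspaces must be avoided, so by the covering fact the choice is possible as long as $(t-1)(n+1)+n\le q$, that is, $t\le(q+1)/(n+1)$. We get $T=\lfloor(q+1)/(n+1)\rfloor$ points.

If $a<t$, every member of $S(\ell_t)$ contains $\ell_t$ and no member of $S(\ell_a)$ does. So $S(\ell_1),\dots,S(\ell_T)$ are pairwise disjoint, the events $S(\ell_t)\subseteq X$ are independent, and each has probability at least $r^{n+1}$. Hence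
$$\Pr(\text{no }t\text{ with }S(\ell_t)\subseteq X)\le(1-r^{n+1})^{T}.$$
If $S(\ell_t)\subseteq X$, then $\ell=\ell_t$ is as strong $n$-goodness requires for $(W,G)$.

**Step 2: union bound over all pairs.** The purpose is to treat all $(W,G)$ at once. Every subspace of $V$ is the row space of a $(k+1)\times(k+1)$ matrix, so there are at most $q^{(k+1)^2}$ subspaces. A set $G$ of at most $n$ nonzero subspaces can be listed as an $n$-tuple padded with the zero subspace, so there are at most $q^{(n+1)(k+1)^2}$ pairs $(W,G)$. Therefore
$$\Pr(X\text{ not strongly }n(k)\text{-good})\ \le\ q^{(n+1)(k+1)^2}\,(1-r^{n+1})^{\lfloor(q+1)/(n+1)\rfloor}.\tag{1}$$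

**Step 3: conclusion.** The purpose is to read off the rate. Let $r=\frac12$ and $\lambda=-\ln(1-2^{-(n+1)})>0$. Since $T\ge q/(n+1)-1$, the right side of (1) is at most
$$\exp\Bigl((n+1)(k+1)^2\ln q+\lambda-\tfrac{\lambda}{n+1}\,q\Bigr)\le e^{-cq},\qquad c=\frac{\lambda}{2(n+1)},$$
for $q\ge q_0(k)$. By Proposition 5 the proportion of induced subcomplexes lying in $\mathcal S(\Delta)$ is at least $1-e^{-cq}$. With $q=p_m\to\infty$ this is the conjecture, and Theorem 1 is proved. $\blacksquare$

*Remark.* The bound (1) also allows $r=r(q)\to0$: since $(1-r^{n+1})^T\le e^{-r^{n+1}T}$ and $T\ge q/(n+1)-1$, its right side tends to $0$ as long as $r^{n(k)+1}q/\log q\to\infty$. So $\Delta[X]\in\mathcal S(\Delta)$ with probability tending to $1$ in that range too.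

## Deleting $q$ vertices, and deleting $q+1$

We prove Theorem 2. Let $|Z|\le q$ and $X=\mathcal V(V)\setminus Z$.

**Step 1: connectivity.** The purpose is to check that $X$ is $n$-good for every $n$. Given $W$ and $G$, at most $q$ members of $Z$ are proper subspaces of $W$, so by the covering fact some point $\ell\le W$ is contained in none of them. The spaces $\ell$ and $U+\ell$ ($U\in G$) are proper subspaces of $W$ containing $\ell$, so they are not in $Z$. By Proposition 5, $\Delta[X]$ is $(k-2)$-connected.

**Step 2: dimension.** The purpose is to find a maximal chain in $X$. There are at least $q+1>|Z|$ points, so some point $U_1$ is in $X$. Given $U_i\in X$ of dimension $i<k$, the subspaces of dimension $i+1$ containing $U_i$ correspond to the points of $V/U_i$, which has dimension at least 2. So there are at least $q+1$ of them, and one, $U_{i+1}$, lies in $X$. Thus $U_1<\dots<U_k$ is a $(k-1)$-simplex.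

**Step 3: links.** The purpose is the Cohen–Macaulay property. Let $\sigma=(U_1<\dots<U_b)$ be a simplex of $\Delta[X]$, $b\ge0$, and put $U_0=0$, $U_{b+1}=V$, $j_i=\dim(U_{i+1}/U_i)-1$ for $0\le i\le b$. Then $\sum_ij_i=(k+1)-(b+1)=k-b$. A chain in the link consists of elements of $X$ lying strictly between consecutive $U_i$. So the link is the join, over those $i$ with $j_i\ge1$, of the induced subcomplexes on the elements of $X$ strictly between $U_i$ and $U_{i+1}$. Such a factor is $\Delta(U_{i+1}/U_i)$ with at most $q$ vertices deleted. By Steps 1 and 2, applied to $U_{i+1}/U_i$, of dimension $j_i+1\ge2$ over the same field, it is $(j_i-1)$-dimensional and $(j_i-2)$-connected. A join of complexes of dimensions $d_i$ has dimension $\sum(d_i+1)-1$, and a join of $m_i$-connected complexes ($m_i\ge-1$) is $\bigl(\sum(m_i+2)-2\bigr)$-connected (Milnor). So the link is $(k-b-1)$-dimensional and $(k-b-2)$-connected, as required with $d=k-1$. If all $j_i=0$, then $b=k$ and the link is empty, in agreement with the conventions.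

**Step 4: sharpness.** The purpose is to break the complex with $q+1$ deletions, as in the seven-point plane. For $k=1$, delete all $q+1$ vertices. For $k\ge2$, let $e_1,\dots,e_{k+1}$ be a basis of $V$ and let $Z$ be the set of the $q+1$ points of $\langle e_1,e_2\rangle$. Consider the subspaces
$$\langle e_i:i\in I\rangle,\qquad 1\in I,\quad 2\le|I|\le k. \tag{2}$$
Sending $I$ to $I\setminus\{1\}$ identifies them with the nonempty proper subsets of the $k$-element set $\{2,\dots,k+1\}$. So they span the barycentric subdivision of the boundary of a $(k-1)$-simplex, a triangulated $(k-2)$-sphere (a Coxeter complex of type $A_{k-1}$). None of them lies in $Z$, since their dimensions are at least 2. Let $z$ be its fundamental cycle (reduced, for $k=2$). It has coefficient $\pm1$ on the $(k-2)$-simplex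
$$\sigma=\bigl(\langle e_1,e_2\rangle<\langle e_1,e_2,e_3\rangle<\dots<\langle e_1,\dots,e_k\rangle\bigr).$$
The members of $\sigma$ have dimensions $2,\dots,k$. A simplex of $\Delta$ properly containing $\sigma$ therefore contains a point of $\langle e_1,e_2\rangle$, an element of $Z$. So $\sigma$ is a maximal simplex of $\Delta[\mathcal V(V)\setminus Z]$, every boundary of a $(k-1)$-chain has coefficient $0$ on $\sigma$, and $z$ is not a boundary. Hence $\tilde H_{k-2}\ne0$ and the complex is not $(k-2)$-connected. $\blacksquare$

## Theorem 3: the lower bound, and the reduction of the upper bound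

**The lower bound.** For $k=1$, $X=\varnothing$ has probability $s^{q+1}=s^{q+1}r^{2^1-2}$. For $k\ge2$, consider the event that $X$ contains none of the $q+1$ points of $\langle e_1,e_2\rangle$ and all the subspaces (2), of which there are $2^k-2$. These are different vertices, so the event has probability $s^{q+1}r^{2^k-2}$. On it, $z$ is a cycle of $\Delta[X]$ and $\sigma$ is a maximal simplex of $\Delta[X]$. As before $\tilde H_{k-2}(\Delta[X])\ne0$, so $\Delta[X]\notin\mathcal S(\Delta)$.

For the upper bound, (1) is not enough: it gives exponential decay, but with a base that depends on $n(k)$. We sharpen the estimate for a single pair $(W,G)$.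

**Proposition 6.** Fix $k,n,r$ and $\varepsilon>0$. There is $q_0=q_0(k,n,r,\varepsilon)$ such that for $q\ge q_0$, every $W\le V$ of dimension $w\ge2$ and every set $G$ of at most $n$ nonzero subspaces of $W$ of dimension $\le w-2$, the probability that no point $\ell\le W$ satisfies
$$\ell\in X,\qquad \ell\not\le U\ \text{ and }\ U+\ell\in X\ \text{ for all }U\in G$$
is at most $2s^{(1-\varepsilon)q}$.

*Proposition 6 implies the upper bound in Theorem 3.* Take $n=n(k)$. Summing over the at most $q^{(n+1)(k+1)^2}$ pairs $(W,G)$, $X$ fails to be strongly $n(k)$-good with probability at most $2q^{(n+1)(k+1)^2}s^{(1-\varepsilon)q}\le s^{(1-2\varepsilon)q}$ for large $q$. By Proposition 5, $\Pr(\Delta[X]\notin\mathcal S(\Delta))\le s^{(1-2\varepsilon)q}$. As $\varepsilon>0$ was arbitrary, this is $s^{(1-o(1))q}$.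

For the Cohen–Macaulay statement, consider all pairs $Y<Y'\le V$ with $\dim Y'/Y\ge2$; there are at most $q^{2(k+1)^2}$. The elements of $X$ strictly between $Y$ and $Y'$ form an $r$-random subset of $\mathcal V(Y'/Y)$. By the bound just proved, applied with $k'=\dim Y'/Y-1\in\{1,\dots,k\}$ in place of $k$, with probability at least $1-s^{(1-o(1))q}$ all these subsets induce $(k'-1)$-dimensional and $(k'-2)$-connected complexes. When this happens, the join argument of Step 3 in the proof of Theorem 2 applies word for word and shows that $\Delta[X]$ is $(k-1)$-dimensional and homotopy Cohen–Macaulay. $\square$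

## Three pencils of lines, and why counting missing lines is not enough

Consider what Proposition 6 says for $w=3$. Then $G$ is a set of points $U_1,\dots,U_m$ of a projective plane, and we look for $\ell\in X$ such that all the lines $U_j+\ell$ lie in $X$. The plane has about $q^2$ candidates, so the condition $\ell\in X$ is cheap. But only $q+1$ lines pass through each $U_j$, so no family of candidates with disjoint requirements has more than $q+1$ members. A disjoint family thus yields at best a bound like $(1-r^m)^{q+1}$, which is too weak for $m\ge2$.

For $m=2$ there is a direct way. Let $A_j$ be the set of lines of $X$ through $U_j$ other than $U_1+U_2$. A line in $A_1$ and a line in $A_2$ always meet in a point off $U_1+U_2$, so candidates exist unless $A_1$ or $A_2$ is empty, and this has probability at most $2s^q$.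

For $m=3$ with collinear points, use points $(x:y:1)$ and take $U_1=(0:1:0)$, $U_2=(1:0:0)$, $U_3=(1:-1:0)$. Apart from the line $z=0$ through all three, the lines through $U_1,U_2,U_3$ are $x=\text{const}$, $y=\text{const}$ and $x+y=\text{const}$. With $A_1,A_2,A_3\subseteq\mathbb F_q$ recording which of them are in $X$, the candidates outside $z=0$ are
$$R(A)=\{(x,y):x\in A_1,\ y\in A_2,\ x+y\in A_3\}.$$
How likely is $R(A)=\varnothing$? Each of the $q^2$ points must lie on a missing line and each line covers $q$ of them, so at least $q$ lines are missing. A prescribed set of $q$ lines is missing with probability $s^q$, which is the bound we want. But the missing lines are not prescribed, and the bare number is worthless: for $r=\frac12$ the expected number of missing lines is $\frac32q>q$, so "at least $q$ lines missing" is a typical event. A union bound over all possible sets of missing lines costs a factor that is exponential in $q$ with a rate that does not tend to $0$.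

So we want to show that each tuple $A$ with $R(A)$ small is almost contained in one of only $2^{o(q)}$ prescribed tuples $Q=(Q_1,\dots,Q_m)$, each of which itself yields few candidates. Then the lines outside $Q$ are, up to a few exceptions, prescribed missing lines, and by the covering argument there are at least about $q$ of them. The tuple $Q$ will be computed from small random samples of the sets $A_j$. A sample has few possible values but determines approximately how many candidates lie on each line.

## Hyperplane pencils

We prove Proposition 6. If $w=2$, then $G=\varnothing$ and the probability is $s^{q+1}\le2s^{(1-\varepsilon)q}$. Let $w\ge3$.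

**Step 1: set-up.** The purpose is to isolate the conditions that involve hyperplanes of $W$. Let $\Omega$ be the set of points of $W$ and $\mu$ the uniform probability measure on $\Omega$. A subspace of codimension $c$ in $W$ has measure $(q^{w-c}-1)/(q^w-1)\le q^{-c}$. Let $U_1,\dots,U_m$ be the members of $G$ of dimension exactly $w-2$, and let $G'$ be the set of the other members, of dimension $\le w-3$. For $i\ne j$ we have $\dim(U_i+U_j)\ge w-1$, so at most one hyperplane of $W$ contains both. Hence at most $n^2$ hyperplanes of $W$ contain two of the $U_i$; call them *exceptional*.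

Let $\Pi_j$ be the set of hyperplanes of $W$ that contain $U_j$ and no other $U_i$. The sets $\Pi_1,\dots,\Pi_m$ are pairwise disjoint and $|\Pi_j|\le q+1$. Let $\Omega'$ be the set of points lying in no $U\in G$ and in no exceptional hyperplane. Then
$$\mu(\Omega')\ge1-\beta,\qquad\beta=\frac{n+n^2}{q}.$$
For $\omega\in\Omega'$ put $f_j(\omega)=U_j+\omega$. Since $\omega\not\le U_j$, this is a hyperplane of $W$. It contains $\omega$, so it is not exceptional, and therefore $f_j(\omega)\in\Pi_j$. With $\mu$ restricted to $\Omega'$, for $h\in\Pi_i$ and $h'\in\Pi_j$,
$$\mu(f_i=h)\le q^{-1},\qquad \mu(f_i=h,\ f_j=h')\le q^{-2}\quad(i\ne j).\tag{3}$$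
Indeed $f_i(\omega)=h$ implies $\omega\le h$; and $h\ne h'$ since $\Pi_i\cap\Pi_j=\varnothing$, so $h\cap h'$ has codimension 2.

Put $A_j=X\cap\Pi_j$. These are independent $r$-random subsets of the $\Pi_j$. Let
$$R(A)=\{\omega\in\Omega':f_j(\omega)\in A_j\text{ for all }j\}.$$

**Lemma 7.** There are $\gamma>0$ and $q_0$, depending only on $n,r,\varepsilon$, such that $\Pr(\mu(R(A))<\gamma)\le s^{(1-\varepsilon)q}$ for $q\ge q_0$.

**Step 2: Lemma 7 implies Proposition 6.** The purpose is to dispose of the remaining conditions, for which there are about $q^2$ disjoint chances. Condition on values of the $A_j$ with $\mu(R(A))\ge\gamma$. For $\omega\in R(A)$ let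
$$L(\omega)=\{\omega\}\cup\{U+\omega:U\in G'\}.$$
Its at most $n+1$ members have dimension at most $w-2$ (for $\omega$ itself because $w\ge3$). So none is a hyperplane of $W$, their membership in $X$ is independent of the $A_j$, and each has measure at most $q^{-2}$. Choose $\omega_1,\omega_2,\dots\in R(A)$ greedily with $\omega_t$ in no member of $L(\omega_a)$ for $a<t$. This is possible while $(t-1)(n+1)q^{-2}<\gamma$, so we get at least $\gamma q^2/(n+1)$ points. Every member of $L(\omega_t)$ contains $\omega_t$, so the sets $L(\omega_t)$ are pairwise disjoint. The conditional probability that no $L(\omega_t)$ is contained in $X$ is at most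
$$(1-r^{n+1})^{\gamma q^2/(n+1)}\le s^q$$
for large $q$. If $L(\omega_t)\subseteq X$, then $\ell=\omega_t$ has all required properties: $\ell\in X$; $\ell\not\le U$ for $U\in G$ since $\omega_t\in\Omega'$; $U+\ell\in X$ for $U\in G'$; and $U_j+\ell=f_j(\omega_t)\in A_j\subseteq X$. So the probability in Proposition 6 is at most $s^{(1-\varepsilon)q}+s^q\le2s^{(1-\varepsilon)q}$. $\square$

## Small samples determine the missing hyperplanes

We prove Lemma 7. If $m=0$, then $R(A)=\Omega'$ and $\mu(R(A))\ge1-\beta\ge\frac12$ for large $q$, so any $\gamma\le\frac12$ will do. Let $1\le m\le n$.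

Let $\eta(\alpha)=-\alpha\log_2\alpha-(1-\alpha)\log_2(1-\alpha)$ be the binary entropy. Recall that
$$\sum_{i\le\alpha N}\binom Ni\le2^{\eta(\alpha)N}\qquad(0<\alpha\le\tfrac12).$$
Indeed $1=(\alpha+(1-\alpha))^N\ge\sum_{i\le\alpha N}\binom Ni\alpha^i(1-\alpha)^{N-i}$, and because $\alpha\le1-\alpha$ each product $\alpha^i(1-\alpha)^{N-i}$ with $i\le\alpha N$ is at least $\alpha^{\alpha N}(1-\alpha)^{(1-\alpha)N}=2^{-\eta(\alpha)N}$.

**Step 1: constants.** The purpose is to fix how the thresholds deteriorate over $m$ stages. Let $\delta\in(0,\frac1{6m}]$ and $\gamma>0$, and put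
$$\gamma_m=\gamma,\qquad\gamma_{i-1}=8\sqrt{\gamma_i},\qquad\kappa_i=\sqrt{\gamma_i}\quad(1\le i\le m),\qquad B=6m\,\delta^{-m}\max_{1\le i\le m}\kappa_i^{-2}.$$
Take $\gamma$ so small that $2\sqrt{\gamma_0}\le\frac12$. Then $\gamma_0\le\frac1{16}$, and from $\gamma_i=(\gamma_{i-1}/8)^2$ we get successively $\gamma_i\le\gamma_{i-1}$; so $\gamma_i\le\gamma_0$ for all $i$. For fixed $m$, $\gamma_0\to0$ as $\gamma\to0$. The values of $\delta$ and $\gamma$ will be chosen in Step 6, and "large $q$" means large in terms of $n,\delta,\gamma$ only.

Let $A=(A_1,\dots,A_m)$ be any tuple with $\mu(R(A))<\gamma$. For $i=m,m-1,\dots,1$ we will define sets $S^{(i)}_j\subseteq A_j$ for $j<i$ and a set $Q_i\subseteq\Pi_i$, replacing $A_i$ by $Q_i$ at stage $i$. Write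
$$\rho_i=\mu\{\omega\in\Omega':f_j(\omega)\in A_j\ (j\le i),\ f_j(\omega)\in Q_j\ (j>i)\}.$$
Then $\rho_m=\mu(R(A))<\gamma_m$. At stage $i$ we assume that $Q_{i+1},\dots,Q_m$ are defined and $\rho_i<\gamma_i$.

**Step 2: sampling at stage $i$.** The purpose is to estimate, for each $h\in\Pi_i$ at once, the amount of candidates over $h$ from small samples of $A_1,\dots,A_{i-1}$. For $h\in\Pi_i$ let
$$\Omega_h=\{\omega\in\Omega':f_i(\omega)=h,\ f_j(\omega)\in A_j\,(j<i),\ f_j(\omega)\in Q_j\,(j>i)\},\qquad D(h)=\mu(\Omega_h)\le q^{-1}.$$
Let $S_j\subseteq A_j$ $(j<i)$ be independent random subsets containing each element independently with probability $\delta$, and put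
$$D^S(h)=\delta^{-(i-1)}\mu\{\omega\in\Omega_h:f_j(\omega)\in S_j\text{ for all }j<i\}.$$

*Mean.* For $\omega\in\Omega_h$ let $1_\omega$ be the indicator of "$f_j(\omega)\in S_j$ for all $j<i$". The $f_j(\omega)$, $j<i$, are $i-1$ different elements, $f_j(\omega)\in A_j$, so $\mathbb E1_\omega=\delta^{i-1}$ and $\mathbb ED^S(h)=D(h)$.

*Variance.* For $\omega,\omega'\in\Omega_h$ the variables $1_\omega,1_{\omega'}$ are independent unless $f_j(\omega)=f_j(\omega')$ for some $j<i$, and in every case $\mathrm{Cov}(1_\omega,1_{\omega'})\le\mathbb E1_\omega=\delta^{i-1}$. For given $j$, the pairs in $\Omega_h\times\Omega_h$ with $f_j(\omega)=f_j(\omega')$ have $\mu\times\mu$-measure at most $\sum_{h'\in\Pi_j}\mu(f_i=h,f_j=h')^2$. By (3) this is at most $q^{-2}\sum_{h'}\mu(f_i=h,f_j=h')=q^{-2}\mu(f_i=h)\le q^{-3}$. Hence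
$$\mathrm{Var}\,D^S(h)\le\delta^{-2(i-1)}\,\delta^{i-1}\sum_{j<i}\sum_{h'}\mu(f_i=h,f_j=h')^2\le\delta^{-m}\,m\,q^{-3}.$$

*A good choice.* Call $h\in\Pi_i$ *bad* if $|D^S(h)-D(h)|>\kappa_i/q$. By Chebyshev $h$ is bad with probability at most $\delta^{-m}mq^{-1}\kappa_i^{-2}$, so the expected number of bad $h$ is at most $(q+1)\delta^{-m}mq^{-1}\kappa_i^{-2}\le2m\delta^{-m}\kappa_i^{-2}\le B/3$. By Markov, there are more than $B$ bad $h$ with probability at most $\frac13$. Also $\mathbb E|S_j|\le\delta(q+1)$, so $|S_j|>3m\delta(q+1)$ with probability at most $\frac1{3m}$, and this happens for some $j<i$ with probability at most $\frac13$. So there is a choice with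
$$\text{at most }B\text{ bad }h\in\Pi_i\qquad\text{and}\qquad|S_j|\le3m\delta(q+1)\ \text{ for all }j<i.$$
Fix one and call it $S^{(i)}_j$ $(j<i)$. (For $i=1$ there are no samples, $D^S=D$, and no $h$ is bad.)

**Step 3: the set $Q_i$.** The purpose is to replace $A_i$ by a set computed from the samples, at little loss. Put
$$Q_i=\{h\in\Pi_i:D^S(h)\le2\kappa_i/q\}.$$

*It is determined by little data.* Since $S_j\subseteq A_j$, the condition $f_j(\omega)\in A_j$ in $\Omega_h$ is implied by $f_j(\omega)\in S_j$, so
$$D^S(h)=\delta^{-(i-1)}\mu\{\omega\in\Omega':f_i(\omega)=h,\ f_j(\omega)\in S^{(i)}_j\,(j<i),\ f_j(\omega)\in Q_j\,(j>i)\}.$$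
So $Q_i$ depends only on $(S^{(i)}_j)_{j<i}$ and $Q_{i+1},\dots,Q_m$.

*It contains almost all of $A_i$:*
$$|A_i\setminus Q_i|\le\sqrt{\gamma_i}\,q+B.\tag{4}$$
A non-bad $h\in A_i\setminus Q_i$ has $D^S(h)>2\kappa_i/q$, hence $D(h)>\kappa_i/q$. Since $\sum_{h\in A_i}D(h)=\rho_i<\gamma_i$, there are at most $\gamma_iq/\kappa_i=\sqrt{\gamma_i}\,q$ of these. There are at most $B$ bad ones.

*Few candidates remain:*
$$\rho_{i-1}=\sum_{h\in Q_i}D(h)\le(q+1)\frac{3\kappa_i}q+\frac Bq\le6\sqrt{\gamma_i}+\frac Bq<8\sqrt{\gamma_i}=\gamma_{i-1}\tag{5}$$
for large $q$. A non-bad $h\in Q_i$ has $D(h)\le2\kappa_i/q+\kappa_i/q$, and a bad one has $D(h)\le1/q$. By (5) stage $i-1$ can begin.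

**Step 4: many hyperplanes lie outside $Q$.** The purpose is the covering argument from the three pencils. After stage 1,
$$\rho_0=\mu\{\omega\in\Omega':f_j(\omega)\in Q_j\text{ for all }j\}<\gamma_0 .$$
So the points $\omega\in\Omega'$ with $f_j(\omega)\in\Pi_j\setminus Q_j$ for some $j$ have measure at least $1-\beta-\gamma_0$, while by (3) each hyperplane in $\Pi_j\setminus Q_j$ accounts for measure at most $q^{-1}$. Hence
$$\sum_j|\Pi_j\setminus Q_j|\ge(1-\beta-\gamma_0)\,q.\tag{6}$$

**Step 5: counting.** The purpose is a union bound with few terms. Each tuple $A$ with $\mu(R(A))<\gamma$ has been assigned a tuple $Q=(Q_j)$, and we put $E_j=A_j\setminus Q_j$.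

The tuple $Q$ is determined, from $Q_m$ down to $Q_1$, by the fewer than $m^2$ sets $S^{(i)}_j$. Each is a subset of $\Pi_j$, $|\Pi_j|\le q+1$, of size at most $3m\delta(q+1)$ with $3m\delta\le\frac12$. So $Q$ takes at most $2^{m^2\eta(3m\delta)(q+1)}$ values. By (4), for large $q$, $|E_j|\le\sqrt{\gamma_0}\,q+B\le2\sqrt{\gamma_0}\,(q+1)$, and $2\sqrt{\gamma_0}\le\frac12$, so $(E_j)$ takes at most $2^{m\eta(2\sqrt{\gamma_0})(q+1)}$ values.

For given $(Q_j)$ and $(E_j)$, the event that $A_j\setminus Q_j=E_j$ for all $j$ forces every element of $\Pi_j\setminus(Q_j\cup E_j)$ to be missing from $X$. Since $E_j\subseteq\Pi_j\setminus Q_j$, its probability is at most $s^{\sum_j(|\Pi_j\setminus Q_j|-|E_j|)}$. With (6) we obtain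
$$\Pr(\mu(R(A))<\gamma)\le2^{\left[m^2\eta(3m\delta)+m\eta(2\sqrt{\gamma_0})\right](q+1)}\;s^{(1-\beta-\gamma_0)q-2m\sqrt{\gamma_0}\,(q+1)}.\tag{7}$$

**Step 6: choosing the constants.** The purpose is to make the right side of (7) at most $s^{(1-\varepsilon)q}$. Let $\theta=\log_2(1/s)>0$. Since $\eta(x)\to0$ as $x\to0$, choose first $\delta\le\frac1{6m}$ with $m^2\eta(3m\delta)\le\varepsilon\theta/8$. Then choose $\gamma$, small enough for Step 1, such that
$$m\,\eta(2\sqrt{\gamma_0})\le\varepsilon\theta/8\qquad\text{and}\qquad\gamma_0+4m\sqrt{\gamma_0}\le\varepsilon/4 .$$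
Finally let $q$ be large enough for the previous steps and for $\beta\le\varepsilon/4$. Since $q+1\le2q$, the first factor in (7) is at most $2^{\varepsilon\theta q/2}=s^{-\varepsilon q/2}$. The exponent of $s$ in the second factor is at least $(1-\beta-\gamma_0-4m\sqrt{\gamma_0})q\ge(1-\varepsilon/2)q$. The product is at most $s^{(1-\varepsilon)q}$.

This was done for each $m\in\{1,\dots,n\}$ separately. The event $\mu(R(A))<\gamma$ shrinks when $\gamma$ decreases, so we may take for $\gamma$ the minimum of $\frac12$ and the values found for $m=1,\dots,n$, and for $q_0$ the maximum of the thresholds. These depend only on $n,r,\varepsilon$. This proves Lemma 7, hence Proposition 6, and with it Theorem 3. $\blacksquare$
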